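
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Baran's conjecture on the density of the complex equilibrium measure}


\begin{abstract}
Let $E\subset\mathbb R^d$ be compact with nonempty interior. For an interior point $x$, let $\widetilde G(E,x)$ be the convex hull of the vectors $\operatorname{grad}p(x)/\bigl(n\sqrt{\|p\|_E^2-p(x)^2}\bigr)$, where $p$ runs over the real polynomials of degree at most $n$ and $n\in\mathbb N$. Baran conjectured that for every convex body $E$ the density of the complex equilibrium measure of $E$ is $d!\operatorname{vol}\widetilde G(E,x)$ for almost all $x\in\operatorname{int}E$. We prove this. For convex bodies the right-hand side is a continuous density, and the support function of $\widetilde G(E,x)$ is computed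 from the ellipses in $E$ through $x$. The key step is a construction of polynomials with asymptotically maximal slope. The supporting hyperplanes at contact points of an optimal ellipse with $\partial E$ define an affine map of $E$ into a simplex, the squaring map from the sphere to the simplex lifts the ellipse to a great circle, and a localized and sign-symmetrized Chebyshev polynomial on the sphere descends to $E$. By a different argument we prove the almost everywhere equality for every compact $E$ with nonempty interior.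
\end{abstract}

\section{Introduction}

\subsection{Two objects attached to a compact set}
Let $E\subset\mathbb R^d\subset\mathbb C^d$ be a compact set with nonempty interior, and write $\|p\|=\|p\|_E=\sup_E|p|$. For $n\in\mathbb N=\{1,2,\dots\}$ let $\mathcal P_n$ be the set of real polynomials of degree at most $n$ in $d$ variables.

The first object measures how fast a polynomial can vary at a point, relative to its degree and its size on $E$. For $x\in E$ put
\begin{equation}\label{eq:G}
G(E,x)=\Bigl\{\frac{\operatorname{grad}p(x)}{n\sqrt{\|p\|^2-p(x)^2}}:\ 0\ne p\in\mathcal P_n,\ n\in\mathbb N\Bigr\},\qquad \widetilde G(E,x)=\operatorname{con}G(E,x),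
\end{equation}
where $0/0$ is read as $0$ and $\operatorname{con}$ denotes the convex hull. If $x\in\operatorname{int}E$ and $|p(x)|=\|p\|$, then $x$ is a local extremum of $p$, so $\operatorname{grad}p(x)=0$ and $p$ contributes the vector $0$. The square root is natural: if $\|p\|=1$, $|p(x)|<1$ and we write $p=\cos\varphi$ near $x$ with $0<\varphi<\pi$, then the vector in \eqref{eq:G} is $-\nabla\varphi(x)/n$. So, apart from $0$, the set $G(E,x)$ consists of the phase velocities at $x$, per degree.

The second object comes from pluripotential theory. The Siciak--Zaharjuta extremal function of $E$ is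
\[
V_E(z)=\sup\Bigl\{\tfrac1{\deg p}\log|p(z)|:\ p\text{ a complex polynomial on }\mathbb C^d,\ \deg p\ge1,\ \|p\|_E\le1\Bigr\},
\]
and $V_E^*$ is its upper semicontinuous regularization. The complex Monge--Amp\`ere operator is, in the normalization used here,
\[
\operatorname{MA}(u)=(\partial\overline\partial u)^d=d!\,4^d\det\Bigl[\frac{\partial^2u}{\partial z_j\partial\overline z_k}\Bigr]dV ,
\]
with $dV$ the volume element of $\mathbb C^d$; by Bedford and Taylor \cite{BT} it extends to locally bounded plurisubharmonic (psh) functions, with values in the positive Radon measures. The complex equilibrium measure of $E$ is $\lambda_E=\operatorname{MA}(V_E^*)$. It is supported in the polynomially convex hull $\widehat E$ and has total mass $(2\pi)^d$. For convex $E$ one has $\widehat E=E$ and $V_E^*=V_E$.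

\medskip
In one variable the two objects can be compared by hand. Let $E=[-1,1]$. The pointwise form \eqref{eq:BS} of Bernstein's inequality, applied to $p(\cos\theta)$, gives $|p'(x)|\sqrt{1-x^2}\le n\sqrt{\|p\|^2-p(x)^2}$ for $|x|<1$, with equality for the Chebyshev polynomials $T_n(\cos\theta)=\cos n\theta$. So $\widetilde G(E,x)$ is an interval of length $2/\sqrt{1-x^2}$. On the other side $V_E(z)=\log|z+\sqrt{z^2-1}|$ and $\lambda_E=\Delta V_E=2\,dx/\sqrt{1-x^2}$, of total mass $2\pi$. The density of $\lambda_E$ is the length of $\widetilde G(E,x)$.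

For general $d$, Baran (1995; quoted in \cite{R}) proved that $\lambda_E$ is absolutely continuous on $\operatorname{int}E$ with respect to Lebesgue measure on $\mathbb R^d$, that its density $\lambda$ satisfies
\begin{equation}\label{eq:Baran}
\tfrac1{d!}\lambda(x)\ \ge\ \operatorname{vol}\widetilde G(E,x)\qquad\text{for almost all }x\in\operatorname{int}E,
\end{equation}
and that equality holds if $E$ is a symmetric convex body.

\begin{conjecture}[Baran, 1995]\label{conj:Baran}
The equality $\frac1{d!}\lambda(x)=\operatorname{vol}\widetilde G(E,x)$ holds for almost all $x\in\operatorname{int}E$ even if $E$ is a non-symmetric convex body in $\mathbb R^d$.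
\end{conjecture}

We take the conjecture from \cite{R}. Here is why one inequality is to be expected and what the equality asks. Let $p=\cos\varphi\in\mathcal P_n$ be as above. The polynomials $T_k\circ p$ are bounded by $1$ on $E$ and have degree at most $kn$; since $T_k(p)=\cos k\varphi$ grows like $e^{k|\operatorname{Im}\varphi|}$, letting $k\to\infty$ gives $V_E\ge\frac1n|\operatorname{Im}\varphi|$. At $x+iy$ this is $|\langle\nabla\varphi(x),y\rangle|/n$ to first order in $y$. Hence, to first order,
\[
V_E(x+iy)\ \ge\ \sup_{a\in G(E,x)}|\langle a,y\rangle| .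
\]
For fixed $x$ the right-hand side, as a function of $y$, is the support function $h$ of $\widetilde G(E,x)$. The Monge--Amp\`ere measure of $z\mapsto h(\operatorname{Im}z)$ is $d!\operatorname{vol}\widetilde G(E,x)$ times Lebesgue measure on $\mathbb R^d$ (Lemma~\ref{lem:MA}). So the conjecture asks whether slopes of real polynomials at $x$ detect the full first-order growth of $V_E$ off $\mathbb R^d$ near $x$, although $V_E$ is a supremum over all complex polynomials.

\subsection{Results}
For nonempty compact $L\subset\mathbb R^d$ let $h_L(\eta)=\max_{a\in L}\langle a,\eta\rangle$ be its support function, and let $D_\eta p=\langle\operatorname{grad}p,\eta\rangle$. For $x\in\operatorname{int}E$ put $K_E(x)=\overline{\widetilde G(E,x)}$; this set is compact (Proposition~\ref{prop:lower}). Since $G(E,x)=-G(E,x)$ (replace $p$ by $-p$),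
\begin{equation}\label{eq:hK}
h_{K_E(x)}(\eta)=\sup\{|\langle a,\eta\rangle|:a\in G(E,x)\} ,
\end{equation}
that is, $h_{K_E(x)}(\eta)$ is the smallest $C$ with $|D_\eta p(x)|\le nC\sqrt{\|p\|^2-p(x)^2}$ for all $n$ and all $p\in\mathcal P_n$. The boundary of a convex set is a null set, so $\operatorname{vol}\widetilde G(E,x)=\operatorname{vol}K_E(x)$.

A \emph{convex body} is a compact convex set with nonempty interior. Let $E$ be one, $x\in\operatorname{int}E$ and $\eta\ne0$. Consider the ellipses (possibly degenerate)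
\begin{equation}\label{eq:gamma}
\gamma(\theta)=x+a(\cos\theta-1)+\beta\eta\sin\theta,\qquad a\in\mathbb R^d,\ \beta\ge0,
\end{equation}
which pass through $x$ at $\theta=0$ with velocity $\beta\eta$, and let
\[
\beta(x,\eta)=\max\{\beta\ge0:\ \text{for some }a\in\mathbb R^d\text{ the ellipse \eqref{eq:gamma} lies in }E\}.
\]
The maximum exists: the set of admissible $(a,\beta)$ is closed, and $\theta=0,\pi$ give $2|a|\le\operatorname{diam}E$, while $\theta=\pm\frac\pi2$ give $2\beta|\eta|\le\operatorname{diam}E$. If $B(x,r)\subset E$, then $a=0$ shows $\beta(x,\eta)\ge r/|\eta|$. (Here $B(c,r)$ is the closed ball in $\mathbb R^d$, and $B=B(0,1)$.)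

If $\gamma$ lies in $E$ and $p\in\mathcal P_n$, then $p\circ\gamma$ is a real trigonometric polynomial of degree at most $n$, bounded by $\|p\|$, so \eqref{eq:BS} gives $\beta|D_\eta p(x)|\le n\sqrt{\|p\|^2-p(x)^2}$. Hence
\begin{equation}\label{eq:upperK}
h_{K_E(x)}(\eta)\le\frac1{\beta(x,\eta)} .
\end{equation}
The heart of this paper is that this simple bound is sharp.

\begin{theorem}\label{thm:A}
Let $E$ be a convex body in $\mathbb R^d$. For every $x\in\operatorname{int}E$ and $\eta\ne0$,
\[
h_{K_E(x)}(\eta)=\frac1{\beta(x,\eta)} .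
\]
The function $x\mapsto d!\operatorname{vol}\widetilde G(E,x)$ is continuous on $\operatorname{int}E$ and is a density of $\lambda_E$ there. In particular Baran's conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $E\subset\mathbb R^d$ be any compact set with nonempty interior. Then $\frac1{d!}\lambda(x)=\operatorname{vol}\widetilde G(E,x)$ for almost every $x\in\operatorname{int}E$.
\end{theorem}

Theorem~\ref{thm:B} also contains the conjecture, but by an indirect argument that gives neither $K_E(x)$ nor a statement at every point. The formula for $h_{K_E(x)}$ in Theorem~\ref{thm:A} does need a hypothesis such as convexity. For $E=[-2,-1]\cup[1,2]$ define $\beta(x,\eta)$ as above. Every ellipse in $E$ stays in one component, so the function $2/\beta(x,1)$ integrates to $2\pi$ over each component, as in the case of $[-1,1]$, and to $4\pi$ over $E$. But $\lambda_E$ has mass $2\pi$, and $\lambda=\operatorname{vol}K_E=2h_{K_E}(1)$ a.e.\ on $\operatorname{int}E$ by Theorem~\ref{thm:B}. So $h_{K_E(x)}(1)=1/\beta(x,1)$ fails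 on a set of positive measure.

\subsection{Plan}
Section~\ref{sec:triangle} carries out the key construction on a triangle, with explicit numbers. Section~\ref{sec:first} bounds $V_E$ near $\mathbb R^d$ from both sides to first order, and Section~\ref{sec:measure} turns such bounds into bounds for $\lambda_E$; this reproves \eqref{eq:Baran}. Section~\ref{sec:slope} proves $h_{K_E(x)}(\eta)\ge1/\beta(x,\eta)$ for convex bodies, and Section~\ref{sec:A} completes the proof of Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and does not use Sections~\ref{sec:triangle}, \ref{sec:slope} and \ref{sec:A}.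

\subsection{Facts used}\label{sec:facts}
\begin{itemize}
\item[(F1)] (Bedford--Taylor \cite{BT}) Let $u_j,u$ be locally bounded psh functions on an open set. If $u_j\downarrow u$, or if $u_j\uparrow u$ almost everywhere, then $\operatorname{MA}(u_j)\to\operatorname{MA}(u)$ weakly. If two such functions agree on an open set, their Monge--Amp\`ere measures agree there.
\item[(F2)] If a family of psh functions is locally bounded above, the upper semicontinuous regularization of its supremum is psh and equals the supremum Lebesgue-a.e.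
\item[(F3)] (Bernstein) A real trigonometric polynomial $S$ of degree at most $n$ satisfies $|S'|\le n\max|S|$.
\item[(F4)] For a convex function $\phi$ on $\mathbb R^d$ let $\partial\phi(y)$ be the set of its subgradients at $y$. The Alexandrov measure $A\mapsto\operatorname{vol}\bigl(\bigcup_{y\in A}\partial\phi(y)\bigr)$ equals $\det\phi''\,dy$ if $\phi$ is smooth, and it is weakly continuous under locally uniform convergence of convex functions.
\item[(F5)] Compact subsets of $\mathbb R^d$ are polynomially convex; in particular $\operatorname{supp}\lambda_E\subset\widehat E=E$.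
\end{itemize}
From (F3) one gets the following pointwise form of Bernstein's inequality: for $S$ as in (F3) with $|S|\le M$,
\begin{equation}\label{eq:BS}
|S'(\theta)|\le n\sqrt{M^2-S(\theta)^2}.
\end{equation}
To see this we may assume $M=1$ and $n\ge1$. If $S(\theta)=0$ this is (F3). Otherwise let $0<c<1$ and $cS(\theta)=\cos\varphi$ with $0<\varphi<\pi$. The trigonometric polynomial $T_k(cS)$ has degree at most $kn$ and is bounded by $1$. Since $T_k'(\cos\varphi)=k\sin k\varphi/\sin\varphi$, (F3) gives $|\sin k\varphi|\,c|S'(\theta)|\le n\sin\varphi=n\sqrt{1-c^2S(\theta)^2}$ for every $k$. For all but countably many $c$ the number $\varphi/\pi$ is irrational, and then $\sup_k|\sin k\varphi|=1$; let $c\to1$ through such values.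

\section{The triangle}\label{sec:triangle}
The smallest case that shows the main idea is the triangle
\[
T=\{x\in\mathbb R^2:\ s_1,s_2,s_3\ge0\},\qquad s_1=x_1,\quad s_2=x_2,\quad s_3=1-x_1-x_2,
\]
at its centroid $g=(\frac13,\frac13)$ and in the direction $\eta=(1,-1)$, so that $D_\eta(s_1,s_2,s_3)=(1,-1,0)$. We show by hand that $h_{K_T(g)}(\eta)=\sqrt6$.

\medskip\noindent\textbf{One affine function is not enough.} On an interval the Chebyshev polynomials are extremal, so one might try $p=q\circ\ell$ with $\ell$ affine and $q$ a polynomial in one variable of degree at most $n$. We may assume that $\ell$ is not constant and, after normalization, $\ell(T)=[-1,1]$. The values of $\ell$ at the vertices are then $-1,c,1$ in some order, with $|c|\le1$; so $\ell(g)=c/3$, and $|D_\eta\ell|\le2$ because $D_\eta\ell$ is a difference of two vertex values. By the one-variable inequality for $q$ on $[-1,1]$,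
\[
|D_\eta p(g)|\le\frac{|D_\eta\ell|}{\sqrt{1-\ell(g)^2}}\;n\sqrt{\|p\|^2-p(g)^2}\le\frac{3}{\sqrt2}\;n\sqrt{\|p\|^2-p(g)^2},\qquad \tfrac3{\sqrt2}<\sqrt6 .
\]
So other polynomials are needed to reach $\sqrt6$.

\medskip\noindent\textbf{An ellipse.} The map $w\mapsto(w_1^2,w_2^2,w_3^2)$ sends the unit sphere of $\mathbb R^3$ onto the set of barycentric coordinates of $T$. A great circle through a preimage of $g$ is
\[
w(\theta)=P\cos\tfrac\theta2+Q\sin\tfrac\theta2,\qquad P=\tfrac1{\sqrt3}(1,1,1),\quad Q=\tfrac1{\sqrt2}(1,-1,0).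
\]
Let $\gamma(\theta)\in T$ be the point with barycentric coordinates $w_j(\theta)^2$. These are trigonometric polynomials of degree $1$, for instance $w_1^2=\frac5{12}-\frac1{12}\cos\theta+\frac1{\sqrt6}\sin\theta$. So $\gamma$ is an ellipse in $T$ with $\gamma(0)=g$, and it touches a side whenever some $w_j$ vanishes (Figure~\ref{fig:ellipse}). The derivative of $w_j^2$ at $0$ is $P_jQ_j$, so $\gamma'(0)=\frac1{\sqrt6}\eta$. As in \eqref{eq:upperK}, $h_{K_T(g)}(\eta)\le\sqrt6$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.6]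
\draw (0,0)--(1,0)--(0,1)--cycle;
\draw[thick,rotate around={-45:(0.41667,0.41667)}] (0.41667,0.41667) ellipse (0.57735 and 0.11785);
\fill (0.3333,0.3333) circle (0.013) node[below left] {$g$};
\draw[->] (0.3333,0.3333)--(0.5233,0.1433) node[below left] {$\eta$};
\fill (0,0.8) circle (0.013);
\fill (0.8,0) circle (0.013);
\fill (0.5,0.5) circle (0.013);
\end{tikzpicture}
\caption{The triangle with vertices $(0,0),(1,0),(0,1)$ and the inscribed ellipse through the centroid $g$ with tangent direction $\eta=(1,-1)$ (the arrow is not to scale). The ellipse touches the sides at $(0,\frac45)$, $(\frac45,0)$ and $(\frac12,\frac12)$. It is the image of a great circle of the sphere under $w\mapsto(w_1^2,w_2^2,w_3^2)$.}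
\label{fig:ellipse}
\end{figure}

\medskip\noindent\textbf{Polynomials.} Put $w_j=\sqrt{s_j}$ on $T$. Restricted to $T$, the polynomials of degree at most $k$ are exactly the functions $\Phi(w)$, where $\Phi$ is a polynomial of degree at most $2k$ that is even in each variable. Without the parity condition the sphere offers a perfect candidate. Put
\[
v=P\cos\alpha+Q\sin\alpha,\qquad \alpha=\frac\pi{4n}.
\]
Then $|T_{2n}(\langle w,v\rangle)|\le1$ on the sphere. Along the great circle $\langle w(\theta),v\rangle=\cos(\frac\theta2-\alpha)$, so the candidate equals $\cos(n\theta-\frac\pi2)=\sin n\theta$, of slope $n$ at $\theta=0$. But it is not even in each $w_j$. Summing over sign changes $\sigma\in\{\pm1\}^3$ of the coordinates, modulo $\pm1$, repairs the parity; the danger is that the four summands add up and the norm grows up to $4$. So we localize each summand before summing: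
\[
\Phi(w)=\sum_{\sigma\in\{\pm1\}^3/\{\pm1\}}T_{2n}(\langle\sigma w,v\rangle)\,\langle\sigma w,P\rangle^{2m} .
\]
The four lines $\mathbb R\sigma P$ make angles $\arccos\frac13>60^\circ$ with each other. A unit vector $w$ is therefore within $30^\circ$ of at most one of them, and $|\langle w,\sigma P\rangle|\le\cos30^\circ$ for at least three of them. The polynomial $p$ on $T$ obtained from $\Phi$ has degree at most $n+m$, and $\|p\|_T\le1+3\,(3/4)^m$.

For the slope, $p(\gamma(\theta))=\Phi(w(\theta))$. The summand $\sigma=1$ is $\sin(n\theta)\cos^{2m}\frac\theta2$, with derivative $n$ at $0$. For each of the other three, $T_{2n}(\langle\sigma w(\theta),v\rangle)$ is a trigonometric polynomial in $\theta$ of degree at most $n$ bounded by $1$, so its derivative is at most $n$ in absolute value; the second factor is $9^{-m}$ at $\theta=0$, because $|\langle\sigma P,P\rangle|=\frac13$, with derivative at most $2m\cdot3^{1-2m}\cdot\frac12=3m9^{-m}$ in absolute value. Hence $(p\circ\gamma)'(0)\ge n-(3n+9m)9^{-m}$. Take $n=m^2$ and $m$ large.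 Then this is positive, so $\operatorname{grad}p(g)\ne0$ and $0<\sqrt{\|p\|^2-p(g)^2}\le\|p\|$. Since $\gamma'(0)=\eta/\sqrt6$,
\[
h_{K_T(g)}(\eta)\ \ge\ \sqrt6\;\frac{n-(3n+9m)9^{-m}}{(n+m)\,(1+3(3/4)^m)} ,
\]
and the right-hand side tends to $\sqrt6$ as $m\to\infty$. The localization costs $m$ degrees, which is negligible against $n=m^2$.

\medskip
For a general convex body no simplex is given in advance. In Section~\ref{sec:slope} the points where an optimal ellipse touches $\partial E$ provide one.

\section{First-order bounds for the extremal function}\label{sec:first}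
In this section $E\subset\mathbb R^d$ is compact with nonempty interior.

\begin{lemma}[ellipses bound $V_E$ from above]\label{lem:ellipse}
Let $c,a,b\in\mathbb R^d$ with $c+a\cos\theta+b\sin\theta\in E$ for all $\theta$. Then $V_E(c+a\cosh\tau+ib\sinh\tau)\le\tau$ for $\tau\ge0$. Consequently:
\begin{itemize}
\item[(i)] If $r>0$ and $B(x,r)\subset E$, then $V_E(x+iy)\le|y|/r$ for all $y\in\mathbb R^d$.
\item[(ii)] If $B(c,\rho)\subset E$, $\tau>0$ and $\frac{|x-c|}{\cosh\tau}+\frac{|y|}{\sinh\tau}\le\rho$, then $V_E(x+iy)\le\tau$. In particular $V_E(x+it\eta)\le\tau$ if $x\in B(c,\rho)$, $|\eta|=1$ and $0\le t\le\rho\sinh\tau\,(1-1/\cosh\tau)$.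
\item[(iii)] $V_E$ is locally bounded above, and $V_E^*$ is psh.
\end{itemize}
\end{lemma}

\begin{proof}
Put $z(\zeta)=c+a\frac{\zeta+\zeta^{-1}}2+b\frac{\zeta-\zeta^{-1}}{2i}$, so that $z(e^{i\theta})=c+a\cos\theta+b\sin\theta\in E$. If $\deg p=n\ge1$ and $\|p\|_E\le1$, then $p(z(\zeta))$ is a Laurent polynomial with exponents in $[-n,n]$, bounded by $1$ on $|\zeta|=1$. The maximum principle for $\zeta^np(z(\zeta))$ on $|\zeta|\le1$ gives $|p(z(\zeta))|\le|\zeta|^{-n}$ for $0<|\zeta|\le1$. For $\zeta=e^{-\tau}$ we have $z(\zeta)=c+a\cosh\tau+ib\sinh\tau$ and $\frac1n\log|p(z(\zeta))|\le\tau$.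

(i) If $y\ne0$, take $c=x$, $a=0$, $b=ry/|y|$ and $r\sinh\tau=|y|$, and use $\tau\le\sinh\tau$. If $y=0$, take $\tau=0$.

(ii) Take $a=(x-c)/\cosh\tau$ and $b=y/\sinh\tau$; then $|a|+|b|\le\rho$, so the ellipse lies in $B(c,\rho)$. The second statement is the case $|x-c|\le\rho$, $y=t\eta$.

(iii) Fix a ball $B(c,\rho)\subset E$. On a bounded set, (ii) applies with one large $\tau$, which gives the upper bound. As $V_E$ is a supremum of psh functions, (F2) shows that $V_E^*$ is psh.
\end{proof}

\begin{lemma}[polynomials bound $V_E$ from below]\label{lem:cheb}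
$V_E\ge0$; hence $V_E^*$ is locally bounded. If $p\in\mathcal P_n$ is nonconstant and $\|p\|_E\le1$, then $V_E(z)\ge\frac1n\,\mathbf g(p(z))$, where $\mathbf g(\omega)=\log|\omega+\sqrt{\omega^2-1}|\ge0$ (branch of modulus at least $1$), that is, $\mathbf g(\cos\varphi)=|\operatorname{Im}\varphi|$.
\end{lemma}

\begin{proof}
Let $M>0$, $M\ge\sup_E|x_1|$. For small $s>0$ the polynomial $1-sM+sz_1$ has degree $1$ and norm at most $1$ on $E$; let $s\downarrow0$ to get $V_E\ge0$. For the second claim, $T_k\circ p$ has degree $k\deg p$ and norm at most $1$. If $\omega\notin[-1,1]$ and $H=\omega+\sqrt{\omega^2-1}$ with $|H|>1$, then $T_k(\omega)=\frac12(H^k+H^{-k})$, so $\frac1k\log|T_k(\omega)|\to\mathbf g(\omega)$. On $[-1,1]$ we have $\mathbf g=0$. Hence $V_E\ge\frac1{\deg p}\,\mathbf g\circ p\ge\frac1n\,\mathbf g\circ p$.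
\end{proof}

The lower bound in terms of $K_E$ has to hold at all points near $x_0$, not only at $x_0$, since the Monge--Amp\`ere measure is not determined by the values of $V_E$ over a single real point. The following statement is uniform in this sense.

\begin{proposition}\label{prop:lower}
Let $B(x_0,r)\subset E$, $r>0$, and $r_0=1/\operatorname{diam}E$. Then $r_0B\subset K_E(x_0)\subset\frac1rB$. For every $\epsilon\in(0,1)$ there is $s_0\in(0,r)$ such that
\begin{gather}
V_E(x+iy)\ge(1-\epsilon)\,h_{K_E(x_0)}(y)\qquad\text{for }|x-x_0|<s_0,\ |y|<s_0,\label{eq:lower}\\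
K_E(x)\supset(1-\epsilon)K_E(x_0)\qquad\text{for }|x-x_0|<s_0.\notag
\end{gather}
In particular $x\mapsto\operatorname{vol}K_E(x)$ is lower semicontinuous and locally bounded on $\operatorname{int}E$.
\end{proposition}

\begin{proof}
Let $p\in\mathcal P_n$ be nonconstant with $\|p\|_E=1$ and $|p(x_0)|<1$. Near $x_0$ in $\mathbb C^d$ the function $\varphi=\arccos\circ\,p$ is holomorphic, and it is real on $\mathbb R^d$. Let $a_p(x)=\operatorname{grad}p(x)/(n\sqrt{1-p(x)^2})=-\nabla\varphi(x)/n$ for real $x$ near $x_0$; this is an element of $G(E,x)$. By Taylor expansion, $\operatorname{Im}\varphi(x+iy)=\langle\nabla\varphi(x),y\rangle+O(|y|^2)$ uniformly for $x$ near $x_0$, so Lemma~\ref{lem:cheb} gives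
\begin{equation}\label{eq:ap}
V_E(x+iy)\ge|\langle a_p(x),y\rangle|-O(|y|^2)\qquad\text{near }x_0,
\end{equation}
where the constant depends on $p$. With $x=x_0$, $y\to0$ and Lemma~\ref{lem:ellipse}(i) we get $|a_p(x_0)|\le1/r$. After normalization to $\|p\|=1$, every nonzero element of $G(E,x_0)$ is such an $a_p(x_0)$. So $K_E(x_0)\subset\frac1rB$.

For $|e|=1$ the polynomial $\ell(x)=\langle e,x-x_0\rangle$ of degree $1$ has $\ell(x_0)=0$, $\|\ell\|_E\le\operatorname{diam}E$ and gradient $e$, so $h_{K_E(x_0)}(e)\ge r_0$. Hence $r_0B\subset K_E(x_0)$.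

Write $h=h_{K_E(x_0)}$ and $\epsilon'=\epsilon r_0$. The functions $|\langle a,\cdot\rangle|$, $a\in G(E,x_0)$, and their supremum $h$ are $\frac1r$-Lipschitz. Take a finite $\frac{\epsilon'r}9$-net of the unit sphere and, at each point $e$ of the net, some $a\in G(E,x_0)$ with $|\langle a,e\rangle|\ge h(e)-\frac{\epsilon'}9$; here $a\ne0$, as $h(e)\ge r_0>\frac{\epsilon'}9$. This gives finitely many polynomials $p_i$ as above with
\[
\max_i|\langle a_{p_i}(x_0),\eta\rangle|\ge h(\eta)-\tfrac{\epsilon'}3\qquad(|\eta|=1).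
\]
Choose $s_0\in(0,r)$ so small that, for all $i$, $|p_i(x)|<1$ and $|a_{p_i}(x)-a_{p_i}(x_0)|\le\frac{\epsilon'}3$ for $|x-x_0|<s_0$, and the error terms in \eqref{eq:ap} for the $p_i$ are at most $\frac{\epsilon'}3|y|$ for $|x-x_0|,|y|<s_0$. Then $V_E(x+iy)\ge h(y)-\epsilon'|y|$ there, and $|y|\le h(y)/r_0$ gives \eqref{eq:lower}. Since $a_{p_i}(x)\in G(E,x)$, we also get $h_{K_E(x)}(\eta)\ge h(\eta)-\epsilon'|\eta|\ge(1-\epsilon)h(\eta)$ for all $\eta$, which is the stated inclusion. It implies lower semicontinuity of the volume. Local boundedness holds because $K_E(x)\subset\frac2rB$ for $|x-x_0|\le r/2$.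
\end{proof}

\section{From first-order bounds to the equilibrium measure}\label{sec:measure}

\begin{lemma}\label{lem:MA}
For nonempty compact convex $L\subset\mathbb R^d$, $\operatorname{MA}(h_L(\operatorname{Im}z))$ is $d!\operatorname{vol}(L)$ times Lebesgue measure on $\mathbb R^d$.
\end{lemma}

\begin{proof}
Write $z=x+iy$. For smooth convex $\phi$ on $\mathbb R^d$ we have $\partial^2\phi(\operatorname{Im}z)/\partial z_j\partial\overline z_k=\frac14\phi_{jk}(y)$, so $\operatorname{MA}(\phi(\operatorname{Im}z))=d!\,dx\otimes\det\phi''\,dy$. Apply this to radial mollifications $\phi_\epsilon$ of $h_L$. They are smooth and convex, converge locally uniformly to $h_L$, and decrease to $h_L$ as $\epsilon\downarrow0$, because spherical means of a subharmonic function increase with the radius. By (F1) the measures $\operatorname{MA}(\phi_\epsilon(\operatorname{Im}z))$ converge weakly to $\operatorname{MA}(h_L(\operatorname{Im}z))$. By (F4), $\det\phi_\epsilon''\,dy$ converges weakly to the Alexandrov measure of $h_L$. The latter is $\operatorname{vol}(L)\,\delta_0$: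 we have $\partial h_L(0)=L$, while for $y\ne0$ the set $\partial h_L(y)$ is the face of $L$ in direction $y$, so that $\bigcup_{y\ne0}\partial h_L(y)$ lies in the boundary of $L$, a null set.
\end{proof}

\begin{lemma}[comparison]\label{lem:comp}
Let $0\le u\le v$ be locally bounded psh functions on an open set $\Omega\subset\mathbb C^d$, with $v=0$ on $S=\Omega\cap\mathbb R^d$ and $v(z)\to0$ as $z$ tends to any point of $S$. Then $\operatorname{MA}(u)\le\operatorname{MA}(v)$ on Borel subsets of $S$.
\end{lemma}

\begin{proof}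
Let $S'\subset S$ be compact, $\epsilon>0$ and $w_\epsilon=\max(u+\epsilon,v)$. On a neighborhood of $S'$ we have $v<\epsilon\le u+\epsilon$, so $w_\epsilon=u+\epsilon$ there, and $\operatorname{MA}(w_\epsilon)(S')=\operatorname{MA}(u)(S')$ by locality. As $\epsilon\downarrow0$, $w_\epsilon\downarrow\max(u,v)=v$, so $\operatorname{MA}(w_\epsilon)\to\operatorname{MA}(v)$ weakly. Weak limits satisfy $\limsup_{\epsilon\downarrow0}\operatorname{MA}(w_\epsilon)(S')\le\operatorname{MA}(v)(S')$ on the compact set $S'$. Hence $\operatorname{MA}(u)(S')\le\operatorname{MA}(v)(S')$, and inner regularity gives the claim.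
\end{proof}

Combining the two lemmas, we can read off bounds for $\lambda_E$ from first-order bounds for $V_E$.

\begin{lemma}\label{lem:read}
Let $E\subset\mathbb R^d$ be compact, $x_0\in\operatorname{int}E$, let $L\subset\mathbb R^d$ be compact and convex with $0\in L$, let $s>0$ and $\Omega=\{x+iy:|x-x_0|<s,\ |y|<s\}$.
\begin{itemize}
\item[(i)] If $V_E(x+iy)\le h_L(y)$ on $\Omega$, then $\lambda_E\le d!\operatorname{vol}(L)\,dx$ on $\Omega\cap\mathbb R^d$.
\item[(ii)] If $V_E(x+iy)\ge h_L(y)$ on $\Omega$ and $B(x_0,2s)\subset E$, then $\lambda_E\ge d!\operatorname{vol}(L)\,dx$ on $\Omega\cap\mathbb R^d$.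
\end{itemize}
\end{lemma}

\begin{proof}
Note that $h_L\ge0$, and that $h_L(\operatorname{Im}z)$ is psh, being convex. (i) As $h_L$ is continuous, $0\le V_E^*\le h_L(\operatorname{Im}z)$ on $\Omega$. Apply Lemma~\ref{lem:comp} with $u=V_E^*$ and $v=h_L(\operatorname{Im}z)$, and Lemma~\ref{lem:MA}. (ii) For $x+iy\in\Omega$ we have $B(x,s)\subset E$, so $V_E(x+iy)\le|y|/s$ by Lemma~\ref{lem:ellipse}(i). As $|y|/s$ is continuous, also $V_E^*(x+iy)\le|y|/s$ on $\Omega$. So $v=V_E^*$ satisfies the hypotheses of Lemma~\ref{lem:comp} with $u=h_L(\operatorname{Im}z)$; apply it together with Lemma~\ref{lem:MA}.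
\end{proof}

\begin{corollary}\label{cor:Baran}
Let $E\subset\mathbb R^d$ be compact with nonempty interior. Then $\lambda_E$ is absolutely continuous on $\operatorname{int}E$ with locally bounded density $\lambda$. For every $x_0\in\operatorname{int}E$ and $\epsilon\in(0,1)$ we have $\lambda\ge(1-\epsilon)^d\,d!\operatorname{vol}K_E(x_0)$ a.e.\ on a neighborhood of $x_0$. Hence $\lambda(x)\ge d!\operatorname{vol}K_E(x)$ for a.e.\ $x\in\operatorname{int}E$.
\end{corollary}

\begin{proof}
If $B(x_0,r)\subset E$, then $V_E(x+iy)\le\frac2r|y|=h_{\frac2rB}(y)$ for $|x-x_0|<\frac r2$ by Lemma~\ref{lem:ellipse}(i), and Lemma~\ref{lem:read}(i) gives the first claim. For the second, decrease $s_0$ in \eqref{eq:lower} so that $B(x_0,2s_0)\subset E$, and apply Lemma~\ref{lem:read}(ii) with $s=s_0$ and $L=(1-\epsilon)K_E(x_0)$. At a Lebesgue point $x_0$ of $\lambda$ it follows that $\lambda(x_0)\ge(1-\epsilon)^d\,d!\operatorname{vol}K_E(x_0)$; let $\epsilon\to0$.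
\end{proof}

The equality of densities in both theorems is therefore reduced to upper bounds for $\lambda_E$, and by Lemma~\ref{lem:read}(i) upper bounds for $V_E$ by a function close to $h_{K_E(x_0)}(y)$ suffice.

\section{Polynomials with nearly maximal slope}\label{sec:slope}
Here we prove that \eqref{eq:upperK} is sharp. The first step is the construction of Section~\ref{sec:triangle} in any number of barycentric coordinates. For $N\ge2$ let
\[
\Delta=\{t\in\mathbb R^N:\ t_j\ge0,\ t_1+\dots+t_N=1\}.
\]

\begin{proposition}\label{prop:simplex}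
Let $P,Q\in\mathbb R^N$ be orthonormal with $P_j\ne0$ for all $j$, and put
\[
w(\theta)=P\cos\tfrac\theta2+Q\sin\tfrac\theta2,\qquad c(\theta)=\bigl(w_1(\theta)^2,\dots,w_N(\theta)^2\bigr)\in\Delta .
\]
For every $\epsilon>0$ there are $k\ge1$ and a real polynomial $R$ of degree at most $k$ on $\mathbb R^N$ such that $|R|\le1+\epsilon$ on $\Delta$ and $(R\circ c)'(0)\ge(1-\epsilon)k$.
\end{proposition}

\begin{proof}
For $n,m\in\mathbb N$ let $\alpha=\frac\pi{4n}$, $v=P\cos\alpha+Q\sin\alpha$, and, with sign vectors acting coordinatewise,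
\[
\Phi(w)=\sum_{\sigma\in\{\pm1\}^N/\{\pm1\}}T_{2n}(\langle\sigma w,v\rangle)\,\langle\sigma w,P\rangle^{2m}.
\]
A summand does not change under $\sigma\mapsto-\sigma$, so the sum is well defined. Changing the sign of one $w_j$ permutes the summands, so $\Phi$ is even in each $w_j$. Its degree is at most $2n+2m$. Hence $\Phi(w)=R(w_1^2,\dots,w_N^2)$ with a real polynomial $R$ of degree at most $k=n+m$.

As all $P_j\ne0$, the lines $\mathbb R\sigma P$ ($\sigma$ modulo $\pm1$) are pairwise distinct. Choose $\psi\in(0,\frac\pi2)$, depending only on $P$, such that any two of these lines make an angle larger than $2\psi$, and put $q=\cos\psi<1$.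

\emph{Norm.} For $t\in\Delta$ let $w=(\sqrt{t_1},\dots,\sqrt{t_N})$; then $|w|=1$ and $R(t)=\Phi(w)$. Since $|\langle\sigma w,v\rangle|\le1$, we have $|R(t)|\le\sum_\sigma\langle w,\sigma P\rangle^{2m}$. At most one of the lines makes an angle at most $\psi$ with $w$, so $|R|\le1+2^Nq^{2m}$ on $\Delta$.

\emph{Slope.} We have $R(c(\theta))=\Phi(w(\theta))$. The summand $\sigma=1$ is
\[
T_{2n}\bigl(\cos(\tfrac\theta2-\alpha)\bigr)\cos^{2m}\tfrac\theta2=\cos\bigl(n\theta-\tfrac\pi2\bigr)\cos^{2m}\tfrac\theta2=\sin(n\theta)\cos^{2m}\tfrac\theta2 ,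
\]
with derivative $n$ at $\theta=0$. Let $\sigma\ne\pm1$. Since $T_{2n}$ is an even polynomial of degree $2n$ and the square of $\langle\sigma w(\theta),v\rangle$ is a trigonometric polynomial of degree at most $1$ in $\theta$, $T_{2n}(\langle\sigma w(\theta),v\rangle)$ is a trigonometric polynomial of degree at most $n$; it is bounded by $1$, so by (F3) its derivative is at most $n$ in absolute value. The other factor $\langle\sigma w(\theta),P\rangle^{2m}$ is at most $q^{2m}$ at $\theta=0$, because $w(0)=P$ and the lines $\mathbb R\sigma P$ and $\mathbb RP$ make an angle larger than $\psi$. Its derivative at $0$ is at most $2mq^{2m-1}\cdot\frac12=mq^{2m-1}$ in absolute value, because $w'(0)=\frac12Q$. Hence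
\[
(R\circ c)'(0)\ \ge\ n-2^N(n+m)q^{2m-1} .
\]
Take $n=m^2$. As $m\to\infty$, the lower bound $\frac n{n+m}-2^Nq^{2m-1}$ for $(R\circ c)'(0)/k$ and the norm bound both tend to $1$.
\end{proof}

The second step finds, for an optimal ellipse in a convex body, a suitable affine map into $\Delta$. The idea is linear programming. Finding the largest $\beta$ is a linear optimization problem in $(a,\beta)$ whose constraints say that the ellipse stays in each supporting half-space of $E$. At the optimum the multipliers of the active constraints satisfy a balance condition, and this condition says exactly that suitably scaled distances to the touched supporting hyperplanes add up to $1$, like barycentric coordinates.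

\begin{proposition}\label{prop:contact}
Let $E$ be a convex body, $x_0\in\operatorname{int}E$, $\eta\ne0$ and $\beta=\beta(x_0,\eta)$. Choose $a\in\mathbb R^d$ such that the ellipse $\gamma(\theta)=x_0+a(\cos\theta-1)+\beta\eta\sin\theta$ lies in $E$. There are $N\ge2$, affine functions $s_1,\dots,s_N$ on $\mathbb R^d$ and orthonormal $P,Q\in\mathbb R^N$ such that $\sum_js_j\equiv1$, $s_j\ge0$ on $E$, $P_j\ne0$ for all $j$, and
\begin{equation}\label{eq:lift}
s_j(\gamma(\theta))=\bigl(P_j\cos\tfrac\theta2+Q_j\sin\tfrac\theta2\bigr)^2\qquad\text{for all }\theta\text{ and }j.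
\end{equation}
\end{proposition}

\begin{proof}
Let $B(x_0,r)\subset E$, $r>0$.

\emph{The linear program.} As $E$ is convex, it is the intersection of the half-spaces $\langle u,x\rangle\le h_E(u)$, $|u|=1$. So the ellipse \eqref{eq:gamma} through $x_0$ with parameters $(a,\beta)$ lies in $E$ if and only if
\begin{equation}\label{eq:constraints}
\langle N_{u,\theta},(a,\beta)\rangle\le c_u\qquad(|u|=1,\ \theta\in[0,2\pi]),
\end{equation}
where
\[
N_{u,\theta}=\bigl(-(1-\cos\theta)u,\ \sin\theta\,\langle u,\eta\rangle\bigr)\in\mathbb R^{d+1},\qquad c_u=h_E(u)-\langle u,x_0\rangle\ge r .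
\]
From now on $(a,\beta)$ are the parameters in the proposition. They maximize the last coordinate under these constraints. Let $\mathcal A$ be the compact set of active $(u,\theta)$, those with equality in \eqref{eq:constraints}, and let $\mathcal C$ be the convex cone generated by the vectors $N_{u,\theta}$ with $(u,\theta)\in\mathcal A$ ($\mathcal C=\{0\}$ if $\mathcal A=\emptyset$).

\emph{Claim: $(0,1)\in\mathcal C$.} The cone $\mathcal C$ is closed: for $\mathcal A\ne\emptyset$ it is generated by a compact convex set, the convex hull of $\{N_{u,\theta}:(u,\theta)\in\mathcal A\}$, which omits $0$ because $\langle N_{u,\theta},(a,\beta)\rangle=c_u\ge r$ on $\mathcal A$. Suppose $(0,1)\notin\mathcal C$. Then there is $W\in\mathbb R^{d+1}$ with $\langle W,(0,1)\rangle>0$ and $\langle W,N_{u,\theta}\rangle\le0$ on $\mathcal A$. We first make the second inequality strict: for small $\sigma>0$ the vector $W'=W-\sigma(a,\beta)$ satisfies $\langle W',(0,1)\rangle>0$ and $\langle W',N_{u,\theta}\rangle\le-\sigma r$ on $\mathcal A$, so $\langle W',N_{u,\theta}\rangle<0$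 on an open neighborhood $U$ of $\mathcal A$ in the parameter set. On $U$ the point $(a,\beta)+\kappa W'$ satisfies the constraints for every $\kappa>0$. On the compact complement of $U$ the slack $c_u-\langle N_{u,\theta},(a,\beta)\rangle$ has a positive minimum (unless the complement is empty), so the constraints hold there for small $\kappa>0$. Thus $(a,\beta)+\kappa W'$ is feasible with larger last coordinate, a contradiction.

\emph{Barycentric coordinates.} By the claim there are active $(u_j,\theta_j)$ and $\mu_j>0$, $j=1,\dots,N$, $N\ge1$, with $\sum_j\mu_jN_{u_j,\theta_j}=(0,1)$. Activity and $c_{u_j}>0$ give $N_{u_j,\theta_j}\ne0$, so $\cos\theta_j\ne1$ and $\nu_j=\mu_j(1-\cos\theta_j)>0$. The first $d$ coordinates of the sum, and activity, say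
\[
\sum_j\nu_ju_j=0,\qquad\langle u_j,\gamma(\theta_j)\rangle=h_E(u_j).
\]
Let $M=\sum_j\nu_jh_E(u_j)=\sum_j\nu_jc_{u_j}>0$ and
\[
s_j(x)=\frac{\nu_j}M\bigl(h_E(u_j)-\langle u_j,x\rangle\bigr).
\]
Then $\sum_js_j\equiv1$, $s_j\ge0$ on $E$, and $s_j(x_0)=\nu_jc_{u_j}/M>0$.

\emph{The lift.} The function $s_j\circ\gamma$ is a nonnegative trigonometric polynomial of degree at most $1$ that vanishes at $\theta_j$. Its derivative vanishes there too, so $s_j(\gamma(\theta))=\kappa_j(1-\cos(\theta-\theta_j))$, with $\kappa_j>0$ since $s_j(\gamma(0))=s_j(x_0)>0$. Thus $s_j(\gamma(\theta))=w_j(\theta)^2$ with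
\[
w_j(\theta)=\sqrt{2\kappa_j}\,\sin\tfrac{\theta-\theta_j}2=P_j\cos\tfrac\theta2+Q_j\sin\tfrac\theta2
\]
for some real $P_j,Q_j$, and $P_j^2=s_j(x_0)\ne0$. Since
\[
1=\sum_js_j(\gamma(\theta))=|P|^2\cos^2\tfrac\theta2+|Q|^2\sin^2\tfrac\theta2+2\langle P,Q\rangle\cos\tfrac\theta2\sin\tfrac\theta2\qquad\text{for all }\theta,
\]
$P$ and $Q$ are orthonormal; in particular $N\ge2$.
\end{proof}

\begin{corollary}\label{cor:sharp}
Let $E$ be a convex body, $x_0\in\operatorname{int}E$ and $\eta\ne0$. For every $\epsilon\in(0,1)$ there are $k\ge1$ and a nonzero $p\in\mathcal P_k$ with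
\[
D_\eta p(x_0)\ \ge\ \frac{1-\epsilon}{1+\epsilon}\cdot\frac{k\,\|p\|}{\beta(x_0,\eta)} .
\]
Consequently $h_{K_E(x_0)}(\eta)=1/\beta(x_0,\eta)$.
\end{corollary}

\begin{proof}
Take $\gamma$, $s=(s_1,\dots,s_N)$, $P$, $Q$ from Proposition~\ref{prop:contact}, then $c$, $R$ and $k$ from Proposition~\ref{prop:simplex}, and let $p=R\circ s\in\mathcal P_k$. As $s(E)\subset\Delta$, $\|p\|\le1+\epsilon$. By \eqref{eq:lift}, $p\circ\gamma=R\circ c$, so $\beta(x_0,\eta)\,D_\eta p(x_0)=(R\circ c)'(0)\ge(1-\epsilon)k>0$. This proves $p\ne0$ and the inequality. In particular $\operatorname{grad}p(x_0)\ne0$, hence $|p(x_0)|<\|p\|$. From $0<\sqrt{\|p\|^2-p(x_0)^2}\le\|p\|$ and \eqref{eq:hK},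
\[
h_{K_E(x_0)}(\eta)\ge\frac{D_\eta p(x_0)}{k\|p\|}\ge\frac{1-\epsilon}{1+\epsilon}\cdot\frac1{\beta(x_0,\eta)} .
\]
Let $\epsilon\to0$ and combine with \eqref{eq:upperK}.
\end{proof}

\begin{remark}
For a convex body $E$, $x\in\operatorname{int}E$ and $\eta\ne0$, the smallest $C$ with $|D_\eta p(x)|\le nC\sqrt{\|p\|^2-p(x)^2}$ for all $n$ and all $p\in\mathcal P_n$ is therefore $C=1/\beta(x,\eta)$. By the inequality in Corollary~\ref{cor:sharp} the same constant is best possible in the weaker estimate $|D_\eta p(x)|\le nC\|p\|$.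
\end{remark}

\section{Convex bodies: proof of Theorem~\ref{thm:A}}\label{sec:A}
The formula for $h_{K_E(x)}$ is Corollary~\ref{cor:sharp}. It remains to bound $V_E$ from above near $x_0$. Lemma~\ref{lem:ellipse} applied to the optimal ellipse through $x_0$ controls $V_E$ only along one curve starting at $x_0$, and if $a\ne0$ this curve leaves the set $x_0+i\mathbb R\eta$. We need the bound at all $x+iy$ near $x_0$. Convexity gives room for this: shrink the ellipse slightly towards $x_0$ and translate it.

\begin{lemma}\label{lem:upper}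
Let $E$ be a convex body, $x_0\in\operatorname{int}E$ and $\epsilon\in(0,1)$. There is $s_0>0$ with
\[
V_E(x+iy)\le(1-\epsilon)^{-1}h_{K_E(x_0)}(y)\qquad\text{for }|x-x_0|<s_0,\ |y|<s_0 .
\]
\end{lemma}

\begin{proof}
Let $B(x_0,r)\subset E$ and $0<s_0<r$. For $y=0$ the claim holds because $V_E\le0$ on $E$. Let $y=s\eta$ with $|\eta|=1$ and $0<s<s_0$, let $\beta=\beta(x_0,\eta)\ge r$, and let $\gamma(\theta)=x_0+a(\cos\theta-1)+\beta\eta\sin\theta$ be an optimal ellipse in $E$; here $|a|\le\operatorname{diam}E$. Choose $\tau>0$ with $(1-\epsilon)\beta\sinh\tau=s$, and consider the ellipse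
\begin{align*}
\tilde\gamma(\theta)&=x-(1-\epsilon)a\cosh\tau+(1-\epsilon)(a\cos\theta+\beta\eta\sin\theta)\\
&=(1-\epsilon)\gamma(\theta)+\epsilon x_0+\bigl[x-x_0-(1-\epsilon)a(\cosh\tau-1)\bigr].
\end{align*}
We have $\sinh\tau\le s_0/((1-\epsilon)r)$ and $\cosh\tau-1\le\sinh^2\tau$, so the bracket has norm at most $s_0+\operatorname{diam}(E)\,s_0^2/((1-\epsilon)r)^2$. For small $s_0$, independently of $\eta$, this is at most $\epsilon r$. Then $\tilde\gamma(\theta)\in(1-\epsilon)E+\epsilon B(x_0,r)\subset E$ by convexity. The center of $\tilde\gamma$ was chosen so that Lemma~\ref{lem:ellipse} yields a bound at $x+i(1-\epsilon)\beta\eta\sinh\tau=x+iy$. With Corollary~\ref{cor:sharp} it reads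
\[
V_E(x+iy)\le\tau\le\sinh\tau=\frac{s}{(1-\epsilon)\beta}=(1-\epsilon)^{-1}h_{K_E(x_0)}(y).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $x_0\in\operatorname{int}E$ and $\epsilon\in(0,1)$. By Lemma~\ref{lem:upper}, Lemma~\ref{lem:read}(i) with $L=(1-\epsilon)^{-1}K_E(x_0)$, and Corollary~\ref{cor:Baran},
\begin{equation}\label{eq:two}
(1-\epsilon)^d\,d!\operatorname{vol}K_E(x_0)\le\lambda\le(1-\epsilon)^{-d}\,d!\operatorname{vol}K_E(x_0)\qquad\text{a.e.\ on a neighborhood of }x_0 .
\end{equation}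
If $x_0$ is a Lebesgue point of $\lambda$, letting $\epsilon\to0$ gives $\frac1{d!}\lambda(x_0)=\operatorname{vol}K_E(x_0)=\operatorname{vol}\widetilde G(E,x_0)$. As almost every point is a Lebesgue point, $d!\operatorname{vol}\widetilde G(E,\cdot)$ is a density of $\lambda_E$ on $\operatorname{int}E$, and the conjecture holds.

For the continuity let $U$ be an open neighborhood of $x_0$ on which \eqref{eq:two} holds a.e., and let $x_1\in U$. The analogue of \eqref{eq:two} for $x_1$ and the same $\epsilon$ holds a.e.\ on an open neighborhood $U_1$ of $x_1$, and $U\cap U_1$ has positive measure. Comparing the two inequalities there,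
\[
(1-\epsilon)^{2d}\le\frac{\operatorname{vol}K_E(x_1)}{\operatorname{vol}K_E(x_0)}\le(1-\epsilon)^{-2d}\qquad(x_1\in U).
\]
Since $\epsilon$ was arbitrary, $\operatorname{vol}K_E$ is continuous at $x_0$.
\end{proof}

\begin{example}[the simplex]
Let $E=\{x\in\mathbb R^d:x_j\ge0,\ \sum x_j\le1\}$, with barycentric coordinates $s_j=x_j$ for $1\le j\le d$ and $s_0=1-\sum x_j$. For $x\in\operatorname{int}E$ we claim
\[
h_{K_E(x)}(\eta)^2=\sum_{j=0}^d\frac{(D_\eta s_j)^2}{s_j(x)} .
\]
If $f=A+B\cos\theta+C\sin\theta\ge0$, then $A^2\ge B^2+C^2$, so $f'(0)^2=C^2\le(A-B)(A+B)=f(\pi)f(0)$. Apply this to $f_j=s_j\circ\gamma$ for an ellipse $\gamma\subset E$ as in \eqref{eq:gamma}, where $f_j(0)=s_j(x)$ and $f_j'(0)=\beta D_\eta s_j$; summing over $j$ gives $\beta^2\sum_j(D_\eta s_j)^2/s_j(x)\le\sum_jf_j(\pi)=1$. If $\beta$ is chosen to give equality, then $P_j=\sqrt{s_j(x)}$ and $Q_j=\beta D_\eta s_j/\sqrt{s_j(x)}$ are orthonormal (note $\sum_jD_\eta s_j=0$), and the point with barycentric coordinates $(P_j\cos\frac\theta2+Q_j\sin\frac\theta2)^2$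 describes an ellipse \eqref{eq:gamma} in $E$ with this $\beta$. So Theorem~\ref{thm:A} gives the claim. Thus $h_{K_E(x)}(\eta)^2=\langle A_x\eta,\eta\rangle$, where $A_x$ is the diagonal matrix with entries $1/x_j$ plus $1/s_0$ times the matrix with all entries $1$. Hence $K_E(x)=A_x^{1/2}B$ is an ellipsoid, and $\det A_x=\frac1{x_1\cdots x_d}\bigl(1+\frac{\sum x_j}{s_0}\bigr)=\frac1{x_1\cdots x_ds_0}$. By Theorem~\ref{thm:A}, for the continuous version of the density,
\[
\lambda(x)=\frac{d!\operatorname{vol}(B)}{\sqrt{x_1\cdots x_d\,(1-x_1-\dots-x_d)}} .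
\]
\end{example}

\section{Arbitrary compact sets: proof of Theorem~\ref{thm:B}}\label{sec:B}
For general $E$ the ellipses in $E$ need not give the right upper bound for $V_E$. We use only that slopes of polynomials are bounded by $h_{K_E}$, by definition, and have to convert this infinitesimal information on $\mathbb R^d$ into a bound off $\mathbb R^d$.

Here is the idea in the simplest setting. Suppose that $|D_\eta f(x)|\le kH\|f\|_F$ held for all complex polynomials $f$ of degree at most $k$ and \emph{all} $x$ in a compact set $F$. Given $p$ of degree $n$ with $\|p\|_F\le1$, put $A(t)=\max_{x\in F}|p(x+it\eta)|$. Since $\partial_tp(x+it\eta)=i(D_\eta p)(x+it\eta)$, applying the hypothesis to $f=p(\cdot+it\eta)$ at a maximum point gives $A'\le nHA$ for a.e.\ $t$, hence $|p(x+it\eta)|\le e^{nHt}$ and $V_F(x+it\eta)\le Ht$ on $F$. In our situation the slope bound is available only near one point $x_0$. So we multiply by a high power of a quadratic polynomial that peaks near $x_0$; this keeps the maximum near $x_0$ and costs only a small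 fraction of the degree, provided that $V_F$ is already known to be small at all points $x+it\eta$ with $x\in F$ and $t$ small.

\begin{lemma}\label{lem:ode}
Let $F\subset\mathbb R^d$ be compact, $B(x_0,\rho)\subset F$ with $\rho>0$, and suppose
\[
\omega(t)=\sup\{V_F(x+it\eta):x\in F,\ |\eta|=1\}\to0\qquad\text{as }t\downarrow0 .
\]
Suppose $h_{K_F(x)}(\eta)\le H(\eta)$ for $|x-x_0|<\rho$ and $|\eta|=1$, where $H\ge0$ is bounded on the unit sphere. Then for each $\epsilon>0$ there is $s_0>0$ with
\[
V_F(x+it\eta)\le t\,(H(\eta)+\epsilon)\qquad\text{for }|x-x_0|\le s_0,\ |\eta|=1,\ 0\le t\le s_0 .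
\]
\end{lemma}

\begin{proof}
\emph{Slopes of complex polynomials.} If $f$ is a complex polynomial of degree at most $k$, $k\ge1$, and $|x-x_0|<\rho$, $|\eta|=1$, then
\begin{equation}\label{eq:slope}
|D_\eta f(x)|\le k\,H(\eta)\,\|f\|_F .
\end{equation}
To see this choose $\phi$ with $e^{i\phi}D_\eta f(x)=|D_\eta f(x)|$, and let $f_1$ be the real polynomial equal to $\operatorname{Re}(e^{i\phi}f)$ on $\mathbb R^d$. Then $D_\eta f_1(x)=|D_\eta f(x)|$ and $\|f_1\|_F\le\|f\|_F$. By \eqref{eq:hK} for $F$, $|D_\eta f_1(x)|\le kH(\eta)\sqrt{\|f_1\|_F^2-f_1(x)^2}\le kH(\eta)\|f\|_F$. (If $|f_1(x)|=\|f_1\|_F$, both sides of the first inequality vanish, since $x\in\operatorname{int}F$.)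

\emph{The weight.} Fix $x_1$ with $|x_1-x_0|\le\rho/4$ and $\eta$ with $|\eta|=1$. Let $D=2\operatorname{diam}F$; since $F\supset B(x_0,\rho)$, $\rho\le D/4$. Let $Q(x)=1-|x-x_1|^2/D^2$, so that $\frac34\le Q\le1$ on $F$ and $Q(x_1)=1$. Let $\kappa\in(0,1]$ and choose $t_0>0$ with
\[
\omega(t)\le\frac{\kappa\rho^2}{4D^2}\qquad\text{for }0<t\le t_0 .
\]
Let $p$ be a complex polynomial with $\deg p=n\ge1$ and $\|p\|_F\le1$. Replacing $p$ by a power of $p$ does not change $\frac1n\log|p|$, so we may assume $n\ge1/\kappa$. Let $m=\lceil\kappa n\rceil$; then $\kappa n\le m\le2\kappa n$. Put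
\[
\Psi(x,t)=p(x+it\eta)\,Q(x)^m,\qquad A(t)=\max_{x\in F}|\Psi(x,t)|,\qquad0\le t\le t_0 .
\]
$A$ is Lipschitz and $A(0)\le1$. For $x\in F$ with $|x-x_1|\ge\rho/2$ and $0<t\le t_0$,
\[
|\Psi(x,t)|\le e^{n\omega(t)}\Bigl(1-\frac{\rho^2}{4D^2}\Bigr)^m\le\exp\Bigl(n\Bigl[\omega(t)-\frac{\kappa\rho^2}{4D^2}\Bigr]\Bigr)\le1 .
\]
So if $A(t)>1$, each point $x_t\in F$ with $|\Psi(x_t,t)|=A(t)$ satisfies $|x_t-x_1|<\rho/2$, hence $|x_t-x_0|<\rho$, and \eqref{eq:slope} is available at $x_t$.

\emph{The differential inequality.} Let $A(t)>1$ and $f=\Psi(\cdot,t)$. This is a polynomial of degree at most $n+2m$ with $\|f\|_F=A(t)$, and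
\[
D_\eta f=(D_\eta p)(\cdot+it\eta)\,Q^m+m\,f\,\frac{D_\eta Q}Q,\qquad\frac{|D_\eta Q(x_t)|}{Q(x_t)}\le\frac43\cdot\frac{2|x_t-x_1|}{D^2}\le\frac{4\rho}{3D^2}\le\frac2D .
\]
Since $\partial_t\Psi(x,t)=i(D_\eta p)(x+it\eta)Q(x)^m$, \eqref{eq:slope} for $f$ and $m\le2\kappa n$ give
\[
|\partial_t\Psi(x_t,t)|\le A(t)\Bigl[(n+2m)H(\eta)+\frac{2m}D\Bigr]\le nL\,A(t),\qquad L=H(\eta)+\kappa\Bigl(4H(\eta)+\frac4D\Bigr).
\]
Suppose $A$ is differentiable at $t\in(0,t_0)$ and $A(t)>1$. The function $t'\mapsto A(t')-|\Psi(x_t,t')|$ is nonnegative, vanishes at $t'=t$ and is differentiable there (note $\Psi(x_t,t)\ne0$), so $A'(t)=\partial_t|\Psi|(x_t,t)\le nL\,A(t)$. Where $A(t)\le1$, the function $\log^+A$ has its minimum value $0$, so its derivative, if it exists, is $0$. Thus the Lipschitz function $\log^+A$ satisfies $(\log^+A)'\le nL$ a.e.\ and $\log^+A(0)=0$, whence $A(t)\le e^{nLt}$. As $Q(x_1)=1$, this gives $|p(x_1+it\eta)|\le e^{nLt}$.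

Since $p$ was arbitrary, $V_F(x_1+it\eta)\le Lt$ for $0\le t\le t_0$, where $t_0$ depends only on $\kappa,\rho,D$ and $\omega$. Choose $\kappa$ with $\kappa(4\sup H+4/D)\le\epsilon$ and $s_0=\min(t_0,\rho/4)$.
\end{proof}

For $F=E$ the lemma need not apply: $\omega$ may fail to tend to $0$ for an irregular boundary, and we know only lower semicontinuity of $K_E$, so slopes at points near $x_0$ are not controlled by $K_E(x_0)$. Both problems disappear if $E$ is replaced by its closed $\frac1j$-neighborhood $E_j$: every point of $E_j$ lies in a ball of fixed radius contained in $E_j$, and translates of $E$ by vectors of length at most $\frac1j$ fit into $E_j$, so that slopes for $E_j$ at points near $x_0$ are bounded by slopes for $E$ at $x_0$.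

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Corollary~\ref{cor:Baran} only $\frac1{d!}\lambda\le\operatorname{vol}\widetilde G(E,\cdot)$ a.e.\ has to be shown. Let $E_j=\{x\in\mathbb R^d:\operatorname{dist}(x,E)\le1/j\}$.

\emph{Step 1: Lemma~\ref{lem:ode} applies to $F=E_j$, any $x_0\in\operatorname{int}E$, $\rho=1/j$ and $H=h_{K_E(x_0)}$.} Clearly $B(x_0,1/j)\subset E_j$. Each point of $E_j$ lies in a ball of radius $1/j$ contained in $E_j$, so Lemma~\ref{lem:ellipse}(ii) shows that, for each $\tau>0$, $\omega(t)\le\tau$ for small $t$; thus $\omega(t)\to0$. $H$ is bounded on the unit sphere by Proposition~\ref{prop:lower}. Now let $|x-x_0|<1/j$, so that $x\in\operatorname{int}E_j$, let $|\eta|=1$, let $p\in\mathcal P_n$ with $\|p\|_{E_j}=1$ and $|p(x)|<1$, and set $\tilde p(\xi)=p(\xi+x-x_0)$. For $\xi\in E$ we have $\xi+x-x_0\in E_j$, so $\|\tilde p\|_E\le1$; moreover $\tilde p(x_0)=p(x)$ and $\operatorname{grad}\tilde p(x_0)=\operatorname{grad}p(x)$. If $|\tilde p(x_0)|=\|\tilde p\|_E$, this gradient is $0$, as $x_0\in\operatorname{int}E$.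 Otherwise
\[
\frac{|D_\eta p(x)|}{n\sqrt{1-p(x)^2}}\le\frac{|D_\eta\tilde p(x_0)|}{n\sqrt{\|\tilde p\|_E^2-\tilde p(x_0)^2}}\le h_{K_E(x_0)}(\eta).
\]
Hence $h_{K_{E_j}(x)}(\eta)\le h_{K_E(x_0)}(\eta)$, as required.

\emph{Step 2: the bound for $\lambda_{E_j}$.} For $\epsilon>0$ Lemma~\ref{lem:ode} gives, near $x_0$,
\[
V_{E_j}(x+iy)\le h_{K_E(x_0)}(y)+\epsilon|y|=h_{K_E(x_0)+\epsilon B}(y).
\]
By Lemma~\ref{lem:read}(i), $\lambda_{E_j}\le d!\operatorname{vol}(K_E(x_0)+\epsilon B)\,dx$ near $x_0$. By Corollary~\ref{cor:Baran}, $\lambda_{E_j}$ has a density on $\operatorname{int}E_j\supset\operatorname{int}E$. Evaluating at its Lebesgue points $x_0\in\operatorname{int}E$ and letting $\epsilon\to0$, we see that this density is a.e.\ on $\operatorname{int}E$ at most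
\[
\Lambda(x)=d!\operatorname{vol}K_E(x)=d!\operatorname{vol}\widetilde G(E,x),
\]
which is lower semicontinuous, hence measurable, and locally bounded by Proposition~\ref{prop:lower}.

\emph{Step 3: passage to the limit.} Since $E\subset E_{j+1}\subset E_j$, $V_{E_j}$ increases with $j$ and $V_{E_j}\le V_E$. Moreover $\sup_jV_{E_j}=V_E$: if $\deg p=n\ge1$, $\|p\|_E\le1$ and $\epsilon>0$, then $\|p\|_{E_j}\le1+\epsilon$ for large $j$ by continuity, so $V_{E_j}\ge\frac1n(\log|p|-\log(1+\epsilon))$. Hence $V_E\le\sup_jV_{E_j}^*\le V_E^*$. As $V_E=V_E^*$ a.e.\ by (F2), $V_{E_j}^*\uparrow V_E^*$ a.e., and by (F1) $\lambda_{E_j}\to\lambda_E$ weakly. By (F5) all these measures live on $\mathbb R^d$. So for $0\le\varphi\in C_c(\mathbb C^d)$ whose support meets $\mathbb R^d$ only in $\operatorname{int}E$,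
\[
\int\varphi\,d\lambda_E=\lim_{j\to\infty}\int\varphi\,d\lambda_{E_j}\le\int_{\operatorname{int}E}\varphi\,\Lambda\,dx .
\]
Every nonnegative function in $C_c(\operatorname{int}E)$ is the restriction of such a $\varphi$ (multiply it by a cutoff function of $y$). Therefore $\lambda\le\Lambda$ a.e.\ on $\operatorname{int}E$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BT} Bedford and Taylor, Acta Math. \textbf{149} (1982).
\bibitem{R} Szilard Gy. Revesz, \emph{A comparative analysis of Bernstein type estimates for the derivative of multivariate polynomials}, arXiv:math/0508013 (2005).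
\end{thebibliography}

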